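# Lifting lattice homomorphisms with a constant: a Banach lattice that no equivalent norm makes projective

## Theorem 1 and the vocabulary in it

All Banach lattices are real, and a lattice homomorphism is a *linear* lattice homomorphism. In every lifting problem below, $X$ is a Banach lattice, $J$ a closed ideal in $X$, and $Q:X\to X/J$ the quotient map.

**Theorem 1.** For every $\lambda>1$ there is a separable Banach lattice $P$ with the following two properties.

1. For all $X,J,Q$ and every lattice homomorphism $T:P\to X/J$ there is a lattice homomorphism $\hat T:P\to X$ with $Q\hat T=T$ and $\|\hat T\|\le\lambda\|T\|$. In particular $P$ is isomorphically projective.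
2. $P$ is not isomorphic to any isometrically projective Banach lattice.

Here are the terms.

**Definition ($\lambda$-liftable).** For $\lambda\ge1$, a Banach lattice $P$ is $\lambda$-liftable if for all $X,J,Q$ and every lattice homomorphism $T:P\to X/J$ there is a lattice homomorphism $\hat T:P\to X$ with $Q\hat T=T$ and $\|\hat T\|\le\lambda\|T\|$.

**Definition (projective).** $P$ is *isometrically projective* if for every such $T$ and every $\epsilon>0$ there is a lattice homomorphism $\hat T$ with $Q\hat T=T$ and $\|\hat T\|\le(1+\epsilon)\|T\|$; equivalently, if $P$ is $\lambda$-liftable for every $\lambda>1$. $P$ is *isomorphically projective* if every such $T$ has some bounded lattice homomorphism $\hat T$ with $Q\hat T=T$.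

Two Banach lattices are *isomorphic* if there is a lattice isomorphism between them that is bounded with bounded inverse. Isomorphic projectivity is invariant under isomorphism: if $V:P\to P_1$ is an isomorphism and $T:P_1\to X/J$ is given, lift $TV$ to $S$ and use $SV^{-1}$. Isometric projectivity is not obviously invariant, since $\|V\|\|V^{-1}\|$ enters the estimate. This leads to the question, which comes from B. de Pagter and A.W. Wickstead, "Free and Projective Banach Lattices", arXiv:1204.4282 (2012): *is every isomorphically projective Banach lattice isomorphic to an isometrically projective one?* In other words, if lifts exist, can we always repair the norm so that they cost almost nothing? Theorem 1 says no, even when the original norm has a lifting constant as close to $1$ as we like.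

The zero operator lifts to zero, so below we only lift $T\neq0$, and by scaling we may take $\|T\|=1$.

**Example ($P=\mathbb R$).** A lattice homomorphism $T:\mathbb R\to X/J$ is $T\alpha=\alpha w$ with $w=T1\ge0$. Choose $x$ with $Qx=w$ and $\|x\|\le(1+\epsilon)\|w\|$. Then $y=x^+$ satisfies $Qy=w^+=w$ and $\|y\|\le\|x\|$, so $\hat T\alpha=\alpha y$ works. Thus $\mathbb R$ is isometrically projective. The trick of taking the positive part of a lift will be used repeatedly.

## Kakutani coordinates, and two lemmas on extension and localization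

We use the following textbook facts.

* **(F1)** Let $K,L$ be compact Hausdorff, $S:C(K)\to C(L)$ a lattice homomorphism and $\rho=S1\ge0$. There is a continuous $\psi:\{\rho>0\}\to K$ with $Sf=\rho\cdot(f\circ\psi)$ on $\{\rho>0\}$ and $Sf=0$ on $\{\rho=0\}$. Indeed, a real-valued lattice homomorphism on $C(K)$ is a nonnegative multiple of a point evaluation, so $f\mapsto Sf(l)$ is $\rho(l)$ times evaluation at some point, called $\psi(l)$ if $\rho(l)>0$. The map $\psi$ is continuous because every $f\circ\psi=Sf/\rho$ is. Finally $|Sf|\le\|f\|_\infty\rho$.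
* **(F2)** (Kakutani) If $X$ is a Banach lattice and $0\ne y\in X_+$, the ideal $I_y=\{x:|x|\le cy\text{ for some }c\}$ with its order unit norm is lattice isometric to some $C(L)$, $L$ compact Hausdorff, with $y\leftrightarrow1$. We write $\iota:C(L)\to I_y\subset X$. Since $|\iota F|\le\|F\|_\infty y$, we have $\|\iota F\|\le\|F\|_\infty\|y\|$.
* **(F3)** The closed lattice ideals of $C(L)$ are the sets $\{F:F|_{L_0}=0\}$ with $L_0\subset L$ closed.
* **(F4)** A finite CW complex is homeomorphic to a compact subset of some $\mathbb R^m$ that is a retract of an open neighborhood. (It is a finite-dimensional, locally contractible compact metrizable space, so Borsuk's theorem applies; see Hatcher, *Algebraic Topology*, Appendix, Cor. A.10.)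
* **(F5)** If $A$ is a contractible subcomplex of a CW complex $Y$, then $Y\simeq Y/A$ (Hatcher, Prop. 0.17).

**Example (a lattice that is not isomorphically projective).** Let $K=\{0\}\cup\{1/m:m\ge1\}\subset[0,1]$, so $C(K)$ is the lattice $c$ of convergent sequences. Then $C(K)=C[0,1]/J$ with $J=\{f:f|_K=0\}$. Suppose the identity of $C(K)$ lifts to $\hat T:C(K)\to C[0,1]$, and write $\hat Tf=\rho\cdot(f\circ\psi)$ as in (F1). Since $\hat Tf$ restricts to $f$ on $K$ for all $f$, we have $\rho=1$ and $\psi=\mathrm{id}$ on $K$. The open set $\{\rho>0\}$ contains some interval $[0,1/m]$. Its image under $\psi$ is a connected subset of $K$ containing $0$ and $1/m$, which is impossible. So a lift of the identity is a neighborhood retraction, and topology can forbid it.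

**Lemma 4 (extension).** Let $Y$ be a contractible finite CW complex, $L$ compact Hausdorff, $B\subset L$ closed. Every continuous $f:B\to Y$ extends to a continuous map $L\to Y$.

*Proof.* The plan is to extend near $B$ by Tietze and a retraction, then use the contraction of $Y$ to become constant before leaving the neighborhood. By (F4) let $Y\subset O\subset\mathbb R^m$ with $O$ open and $r_O:O\to Y$ a retraction. Let $c:Y\times[0,1]\to Y$ be continuous with $c_0=\mathrm{id}$, $c_1\equiv y_0$. Extend $f$ to $F:L\to\mathbb R^m$ by Tietze, put $V=F^{-1}(O)\supset B$, and choose an open $V'$ with $B\subset V'\subset\overline{V'}\subset V$. Let $s:L\to[0,1]$ be continuous with $s=0$ on $B$ and $s=1$ off $V'$. The open sets $V$ and $L\setminus\overline{V'}$ cover $L$. Take the map $l\mapsto c(r_OF(l),s(l))$ on $V$ and the constant $y_0$ on $L\setminus\overline{V'}$. On the overlap $s=1$, so both are $y_0$; the resulting map is continuous. On $B$ it is $c(f(l),0)=f(l)$. $\square$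

**Lemma 5 (localization).** Let $K$ be compact Hausdorff, let $C(K)$ carry a Banach lattice norm, and let $T:C(K)\to X/J$ be a lattice homomorphism with $T1\ne0$. Let $y\in X_+$ with $Qy=T1$, and let $\iota:C(L)\to I_y$ be as in (F2). There are a closed $L_0\subset L$ and a continuous $\varphi:L_0\to K$ such that

(a) $\iota F\in J\iff F|_{L_0}=0$;

(b) for $f\in C(K)$ and $F\in C(L)$: $F|_{L_0}=f\circ\varphi$ implies $Q\iota F=Tf$.

So an abstract lifting problem becomes an extension problem for $\varphi$, from $L_0$ to $L$.

*Proof.* The set $\{F:\iota F\in J\}$ is a lattice ideal, closed in $C(L)$ because $\|\iota F\|\le\|F\|_\infty\|y\|$. By (F3) this gives $L_0$ with (a).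

Next we find $\varphi$. Given $f$, put $c=\|f\|_\infty$, so $|Tf|\le cT1=cQy$. Choose $x$ with $Qx=Tf$. The element $(x\wedge cy)\vee(-cy)$ lies in $I_y$ and is mapped by $Q$ to $(Tf\wedge cQy)\vee(-cQy)=Tf$. So $Tf=Q\iota F$ for some $F\in C(L)$, and by (a) the restriction $F|_{L_0}$ is uniquely determined. The map $f\mapsto F|_{L_0}$ is therefore well defined, and it is a lattice homomorphism (if $F$ serves for $f$, then $|F|$ serves for $|f|$; linearity is the same). It maps $1$ to $1$ since $Q\iota1=Qy=T1$. By (F1) it is $f\mapsto f\circ\varphi$ with $\varphi:L_0\to K$ continuous.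

For (b), if $F'|_{L_0}=f\circ\varphi=F|_{L_0}$, then $Q\iota F'=Q\iota F=Tf$ by (a). $\square$

## With a strong order unit, the sup norm repairs everything

The first thing a sensible person tries is to renorm. A *strong order unit* of $P$ is an $e\in P_+$ with $I_e=P$; for example $1$ in $C(K)$, while $\ell_1$ has none (for $e\in\ell_1$ nonnegative, $\{(c e_n)\}$ cannot dominate $(\sqrt{e_n'}\,)$-type sequences: choose $n_1<n_2<\cdots$ with $e_{n_i}\le4^{-i}$; then $x$ with $x_{n_i}=2^{-i}$ and $0$ elsewhere is in $\ell_1$ but is not $\le ce$ for any $c$). If $e$ is a strong order unit, $\iota:C(L)\to I_e=P$ is a bounded bijection, so by the open mapping theorem $P$ is isomorphic to $C(L)$ with the sup norm. In this class the renorming idea succeeds.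

**Theorem 2.** Let $P\ne0$ be a Banach lattice with a strong order unit, so that $P$ is isomorphic to some $C(K)$ with sup norm. The following are equivalent:

1. $P$ is isomorphically projective;
2. $K$ is a retract of a neighborhood of itself in every compact Hausdorff space containing it;
3. $C(K)$ with the sup norm is isometrically projective.

*Proof.* (1)⇒(2). We repeat the argument used for $c$. By invariance, $C(K)$ is isomorphically projective. If $K\subset L$ with $L$ compact Hausdorff, then $C(K)=C(L)/J$ with $J=\{f:f|_K=0\}$. Lift the identity to $\hat T:C(K)\to C(L)$, and write $\hat Tf=\rho\cdot(f\circ\psi)$ on $\{\rho>0\}$. Then $\rho=1$ and $\psi=\mathrm{id}$ on $K$, so $\psi:\{\rho>0\}\to K$ is a retraction of an open neighborhood.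

(2)⇒(3). We extend $\varphi$ near $L_0$ and cut off by a scalar function. Embed $K\subset[0,1]^\Gamma$, with a retraction $R:O\to K$ of an open neighborhood. Let $T:C(K)\to X/J$ be a lattice homomorphism with $\|T\|=1$, and $\varepsilon>0$. Then $T1\ne0$, because $|Tf|\le\|f\|_\infty T1$. Choose $y\in X_+$ with $Qy=T1$, $\|y\|\le1+\varepsilon$, and apply Lemma 5. Extend $\varphi$ to $\Phi:L\to[0,1]^\Gamma$ by Tietze. Let $V=\Phi^{-1}(O)\supset L_0$, let $\psi=R\circ\Phi|_V$, and let $\chi:L\to[0,1]$ be continuous with $\chi=1$ on $L_0$ and $\operatorname{supp}\chi\subset V$. Put $\hat Tf=\iota(\chi\cdot(f\circ\psi))$, extended by $0$ off $V$. This is a lattice homomorphism. On $L_0$ the function is $f\circ R\circ\varphi=f\circ\varphi$, so $Q\hat T=T$ by Lemma 5(b). Finally $|\hat Tf|\le\|f\|_\infty y$ gives $\|\hat T\|\le1+\varepsilon$.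

(3)⇒(1). Isometric projectivity of $C(K)$ implies isomorphic projectivity of $C(K)$, hence of $P$. $\square$

So a counterexample cannot have a strong order unit. But Theorem 2 only says that the distance from $P$ to the isometrically projective lattices is finite; it gives no bound. If we find lattices $P_N$ with order units, all $\lambda$-liftable with the *same* $\lambda$, and with distances tending to infinity, their $\ell_1$-sum has a chance. The next section shows that it works.

## Lifting from $\ell_1$-sums by making ranges disjoint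

**Lemma 6.** For $N\ge2$ let $P_N$ be $C(K_N)$ ($K_N\neq\emptyset$ compact Hausdorff) with a lattice norm equivalent to the sup norm, and let $P=\big(\bigoplus_{N\ge2}P_N\big)_{\ell_1}$ with coordinatewise order.

(a) If all $P_N$ are $\lambda$-liftable, so is $P$.

(b) If $U:P\to E$ is a lattice isomorphism, bounded with bounded inverse, and $E$ is isometrically projective, then $U(P_N)\subset E$ is isometrically projective for each $N$. If $P$ is $\mu$-liftable, so is each $P_N$.

*Proof of (a).* Let $0\ne T:P\to X/J$ be a lattice homomorphism and $T_N=T|_{P_N}$, so $\|T_N\|\le\|T\|$. Choose lattice homomorphisms $\hat T_N:P_N\to X$ with $Q\hat T_N=T_N$ and $\|\hat T_N\|\le\lambda\|T\|$ (with $\hat T_N=0$ if $T_N=0$). The map $(f_N)\mapsto\sum\hat T_Nf_N$ lifts $T$ linearly, but it need not be a lattice homomorphism, because the ranges of the $\hat T_N$ need not be disjoint. We repair this.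

**Step 1: shrink the images of the units to disjoint elements.** Let $y_N=\hat T_N1\ge0$. The elements $Qy_N=T_N1$ are pairwise disjoint, since the units of the $P_N$ are disjoint in $P$. For $N<M$ let $\lambda_{NM}=2^{-M}/(1+\|y_M\|)$ and $\lambda_{MN}=1/\lambda_{NM}$. For fixed $N$ the series $\sum_{M\ne N}\lambda_{NM}y_M$ converges absolutely: the terms with $M>N$ have norm at most $2^{-M}$, and there are finitely many others. Put
$$z_N=\Big(y_N-\sum_{M\ne N}\lambda_{NM}y_M\Big)^+,\qquad 0\le z_N\le y_N.$$
For $N<M$ we have $(y_M-\lambda_{MN}y_N)^+=\lambda_{MN}(\lambda_{NM}y_M-y_N)^+=\lambda_{MN}(y_N-\lambda_{NM}y_M)^-$, hence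
$$z_N\wedge z_M\le(y_N-\lambda_{NM}y_M)^+\wedge\lambda_{MN}(y_N-\lambda_{NM}y_M)^-=0.$$
Nothing is lost modulo $J$: $Qy_N$ is disjoint from $g=\sum_{M\ne N}\lambda_{NM}Qy_M\ge0$ (the disjoint complement of an element is a closed subspace), so $Qz_N=(Qy_N-g)^+=Qy_N$.

**Step 2: shrink the operators accordingly.** Let $u=\sum_N2^{-N}y_N/(1+\|y_N\|)$. Since $T\ne0$, some $T_N\ne0$; as $|T_Nf|\le\|f\|_\infty T_N1$, then $T_N1\ne0$, so $y_N\ne0$ and $u\ne0$. Identify $I_u\cong C(L)$ by (F2). All $y_N,z_N$ lie in $I_u$, and so does $\hat T_N(P_N)\subset I_{y_N}$. By (F1), $\hat T_Nf=y_N\cdot(f\circ\varphi_N)$ on $\{y_N>0\}$ and $0$ elsewhere, with $\varphi_N:\{y_N>0\}\to K_N$ continuous. Put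
$$S_Nf=z_N\cdot(f\circ\varphi_N)\ \text{ on }\{y_N>0\},\qquad S_Nf=0\ \text{ elsewhere}.$$
As $0\le z_N\le y_N$ and $|f\circ\varphi_N|\le\|f\|_\infty$, $S_Nf$ is continuous also at the zeros of $y_N$. So $S_N:P_N\to C(L)\cong I_u\subset X$ is a lattice homomorphism, with
$$|S_Nf|\le|\hat T_Nf|,\qquad|S_Nf|\le\|f\|_\infty z_N,\qquad|\hat T_Nf-S_Nf|\le\|f\|_\infty(y_N-z_N)\in J.$$
Hence $\|S_N\|\le\lambda\|T\|$, the ranges of $S_N$ and $S_M$ are disjoint for $N\ne M$, and $QS_N=T_N$.

**Step 3: sum.** Define $\hat T((f_N))=\sum_NS_Nf_N$. The series converges absolutely and $\|\hat T\|\le\lambda\|T\|$. By disjointness $|\sum S_Nf_N|=\sum|S_Nf_N|=\sum S_N|f_N|$, first for finite sums and then in the limit. So $\hat T$ is a lattice homomorphism. Finally $Q\hat T((f_N))=\sum T_Nf_N=T((f_N))$.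

*Proof of (b).* The tool is the band projection $B_N:P\to P_N$, a lattice homomorphism with $|B_Nf|\le|f|$. Put $C_N=UB_NU^{-1}:E\to U(P_N)$. This is a lattice homomorphism that is the identity on the closed ideal $U(P_N)$, and $|C_Ng|\le|g|$, so it is contractive. Given a lattice homomorphism $T:U(P_N)\to X/J$ and $\epsilon>0$, lift $TC_N$, whose norm is at most $\|T\|$, with constant $1+\epsilon$, and restrict the lift to $U(P_N)$. For the second statement take $U=\mathrm{id}_P$ and lift with constant $\mu$. $\square$

**Example.** With all $K_N$ one-point sets, $P_N=\mathbb R$ is $\lambda$-liftable for every $\lambda>1$, so (a) shows that $\ell_1$ is isometrically projective.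

What remains, for given $\lambda>1$: build separable $P_N$ of this form, all $\lambda$-liftable, such that $\|U\|\|U^{-1}\|\ge d_N$ for every isomorphism $U$ of $P_N$ onto an isometrically projective lattice, with $d_N\to\infty$.

## Evaluation norms and the neighborhood maps they force

Let $K$ be compact Hausdorff and $\|\cdot\|'$ a lattice norm on $C(K)$ equivalent to the sup norm. Its *evaluation function* is
$$\gamma'(t)=\sup\{|f(t)|:\|f\|'\le1\}\in(0,\infty).$$
It is lower semicontinuous (a supremum of continuous functions), so the sets $A_s=\{\gamma'\le s\}$ are closed. Lifting restriction maps now forces topology.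

**Lemma 7.** Suppose $P'=(C(K),\|\cdot\|')$ is $\mu$-liftable, $A_s\ne\emptyset$ and $s'>\mu s$. Then there are an open $O\supset A_s$ in $K$ and a continuous $\psi:O\to A_{s'}$ with $\psi|_{A_s}=\mathrm{id}$.

*Proof.* Let $X=C(K)$ with sup norm and $J=\{f:f|_{A_s}=0\}$, so $X/J=C(A_s)$ isometrically. The restriction map $T:P'\to C(A_s)$ is a lattice homomorphism, and $|f(t)|\le\gamma'(t)\|f\|'\le s\|f\|'$ on $A_s$, so $\|T\|\le s$. Let $\hat T:P'\to C(K)$ be a lift with $\|\hat T\|\le\mu s$. By (F1), $\hat Tf=\rho\cdot(f\circ\psi)$ on $\{\rho>0\}$ with $\rho=\hat T1$. Since $\hat Tf=f$ on $A_s$ for all $f$, we have $\rho=1$ and $\psi=\mathrm{id}$ on $A_s$. Let $O=\{\rho>\mu s/s'\}$; since $\mu s/s'<1$, $O\supset A_s$. For $t\in O$ and $\|f\|'\le1$ we have $\rho(t)|f(\psi(t))|\le\mu s$. Hence $\gamma'(\psi(t))\le\mu s/\rho(t)<s'$. $\square$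

If $P'$ is isometrically projective, the lemma applies for *all* $0<s<s'$ with $A_s\neq\emptyset$: choose $\mu>1$ with $\mu s<s'$.

To use the lemma we want norms whose evaluation function we can prescribe, and we want $O$ to be large. A mere neighborhood of $A_s$ carries little information. The remedy is to use infinitely many copies of one space, accumulating at a point of $A_s$.

**Definition (the lattice $P(Z,k)$).** Let $Z$ be a compact metrizable space with base point $b$, let $M\ge1$ and let $k:Z\to[0,M]$ be continuous with $k(b)=0$. Put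
$$K=K(Z)=\{(z_n)\in Z^{\mathbb N}:z_n=b\text{ for all but at most one }n\}.$$
This is closed in $Z^{\mathbb N}$, as "two given coordinates differ from $b$" is an open condition; so $K$ is compact metrizable. Let $\pi_n:K\to Z$ be the coordinates, $j_n:Z\to K$ the embedding in the $n$-th coordinate, $Z^{(n)}=j_n(Z)$ and $\bar b=(b,b,\dots)$. *Every neighborhood of $\bar b$ contains $Z^{(n)}$ for all large $n$*, since a basic neighborhood restricts finitely many coordinates. Let $k_n=k\circ\pi_n$, and let $P(Z,k)$ be $C(K)$ with the norm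
$$\|f\|=\inf\Big\{c_0+\sum_nc_n:\ c_i\ge0,\ \text{finitely many}\ne0,\ |f|\le c_01+\sum_nc_nk_n\Big\}.$$

This is a lattice norm, and since $0\le k_n\le M$,
$$\|f\|\le\|f\|_\infty\le M\|f\|.\tag{1}$$
So $P(Z,k)$ is a separable Banach lattice. Next, every lattice homomorphism $S$ on $P(Z,k)$ satisfies
$$\|S\|=\max\big(\|S1\|,\sup_n\|Sk_n\|\big).\tag{2}$$
Indeed $\|1\|,\|k_n\|\le1$ gives "$\ge$". If $|f|\le c_01+\sum c_nk_n$, then $|Sf|=S|f|\le c_0S1+\sum c_nSk_n$ gives "$\le$". Applied to $f\mapsto f(t)$, (2) gives the evaluation function of the norm: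
$$\gamma(t)=\max\big(1,\sup_nk_n(t)\big),\qquad\text{so}\qquad\gamma(j_n(z))=\max(1,k(z)).\tag{3}$$

**Example (this kind of norm on two points).** On $C(\{s,t\})$ with one weight $k(s)=0$, $k(t)=R>1$, the norm is $|f(s)|+\max\big(0,(|f(t)|-|f(s)|)/R\big)$: we need $c_0\ge|f(s)|$ and $c_0+Rc_1\ge|f(t)|$, and raising $c_0$ by $1$ saves only $1/R$ in $c_1$. Evaluation at $s$ has norm $1$. Evaluation at $t$ has norm $R$, attained at $f(s)=0$, $f(t)=R$.

## A single weighted disc: distance $R$, but lifting constant at least $R$

Let $D\subset\mathbb C$ be the closed unit disc and $R>1$. Let $\Delta=D\cup W$, where $W=[0,1]$ is a "whisker" whose end $1$ is glued to the point $1\in\partial D$, and let $b=0\in W$. Let $k(t)=t$ on $W$, and on $D$ let $k$ be continuous with values in $[1,R]$, with $k=1$ on $\partial D$ and $k=R$ at the center. Consider $P(\Delta,k)$.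

**Distance at least $R$.** A continuous $f:\Delta\to\Delta$ that is the identity on $\partial D\cup W$ is onto. If it missed a point, that point would be an interior point $x$ of $D$. Radial retraction from $x$ on $D$, together with $W\mapsto1$, would then give a retraction $\Delta\setminus\{x\}\to\partial D$, and composing it with $f|_D$ would give a retraction $D\to\partial D$. Now let $\|\cdot\|'$ be an isometrically projective lattice norm on $C(K)$ with $\alpha\|\cdot\|\le\|\cdot\|'\le\beta\|\cdot\|$. Then $\gamma/\beta\le\gamma'\le\gamma/\alpha$, so $j_n(\partial D\cup W)\subset A_{1/\alpha}$ for all $n$ by (3). Take $s=1/\alpha<s'$ and $O,\psi$ from Lemma 7. As $\bar b\in A_s$, $O\supset Z^{(n)}$ for some $n$, and $f=\pi_n\circ\psi\circ j_n$ is the identity on $\partial D\cup W$. So $f$ hits the center $0$ of $D$. A point of $K$ with $n$-th coordinate $0\neq b$ is $j_n(0)$, so $j_n(0)\in A_{s'}$. Hence $R/\beta\le s'$, and letting $s'\to1/\alpha$ we get $R\le\beta/\alpha$.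

**Where it stops.** Apply the same argument to the norm of $P(\Delta,k)$ itself, assuming only that it is $\mu$-liftable: take $s=1$ and any $s'>\mu$. The conclusion is $R\le s'$, hence $R\le\mu$. So the disc that forces the distance forces the lifting constant just as much. If $R_N\to\infty$, the $\ell_1$-sum of these lattices is not $\mu$-liftable for any $\mu$, by Lemma 6(b). Letting $k$ climb in small steps along concentric rings changes nothing, because the argument uses only the value $R$ at the center.

**What can be gained.** For an isometrically projective norm, Lemma 7 costs a factor as close to $1$ as we like, so it may be applied $N$ times for a total factor close to $1$. With a fixed $\mu>1$, $N$ applications cost $\mu^N$. So we want a space $Z$ with a chain $Z_0\subset Z_1\subset\dots\subset Z_N=Z$, the weight growing by a factor $r$ per stage, such that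

* a self-map of $Z$ that is the identity on $Z_j$ must cover $Z_{j+1}$ (so $N$ iterations reach all of $Z$), yet
* each $Z_j$ can be contracted *inside $Z_{j+1}$* (so lifting costs only a bounded power of $r$).

The disc has the first property with a single stage. To get many stages, each disc, once covered, must create a *new* loop that only the next disc can fill. Gluing together two interior points of a disc does this.

## A tower of discs, each filling a loop in the previous one

Fix $r>1$ and $N\ge2$. Let $D_1,\dots,D_N$ be copies of $D$. Put $e(\theta)=e^{2\pi i\theta}$ and $a(\theta)=\theta-\frac12$ for $\theta\in[0,1]$. Let $a=[-\frac12,\frac12]\subset\operatorname{int}D$, with endpoints $p=-\frac12$ and $q=\frac12$. Subscripts indicate the disc.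

Let $Z'$ be the quotient of $\bigsqcup D_i$ by the identifications, for $1\le i\le N-1$,
$$e_{i+1}(\theta)\sim a_i(\theta)\quad(0\le\theta\le1),\qquad\text{in particular }p_i\sim q_i\sim e_{i+1}(0).$$
So the arc $a_i$ becomes a simple closed curve $\ell_i$, and $\partial D_{i+1}$ is glued homeomorphically onto it. Since $a_i$ and $\partial D_i$ are disjoint in $D_i$, no chains of identifications arise. The nontrivial classes are exactly $\{a_i(\theta),e_{i+1}(\theta)\}$ ($0<\theta<1$) and $\{p_i,q_i,e_{i+1}(0)\}$. The relation is a finite union of compact sets (the diagonal, the sets $\{(a_i(\theta),e_{i+1}(\theta))\}$, their transposes, finitely many points), hence closed, and $Z'$ is compact metrizable.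

Let $Z'_0$ be the image of $\partial D_1$, let $Z'_j$ ($1\le j\le N$) be the image of $D_1\sqcup\dots\sqcup D_j$, and let $v$ be the image of $e_1(0)$.

**Example ($N=2$).** $Z'_1$ is a disc with the points $p_1,q_1$ glued. The loop $\partial D_1$ is null-homotopic in $Z_1'$, but $\ell_1$ is not: take a continuous $\tilde u:D\to\mathbb R$ with $\tilde u(a(\theta))=\theta$. Modulo $1$ it descends to a map $Z'_1\to\mathbb R/\mathbb Z$ which is the standard parameter on $\ell_1$. In $Z'=Z'_2$, the disc $D_2$ fills $\ell_1$. So $\partial D_1$ dies in $Z'_1$, but $\ell_1\subset Z'_1$ dies only in $Z'_2$.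

For the inductions we also need the stages before the last gluing. For $1\le j\le N$ let $Y_j$ be the quotient of $D_1\sqcup\dots\sqcup D_j$ by the identifications with $i<j$ only (so $p_j\not\sim q_j$). Then $Y_1=D_1$, $Y_N=Z'$, and $Y_{j+1}=Z'_j\cup_{\ell_j}D_{j+1}$. Also $Z'_{j-1}\subset Y_j$ is closed, and there is a natural map $\sigma_j:Y_j\to Z'_j$ (it identifies $p_j,q_j$ if $j<N$; $\sigma_N=\mathrm{id}$). It is the identity on $Z'_{j-1}$, because $p_j,q_j\in\operatorname{int}D_j$.

**Step 1: CW structures, so that (F4), (F5) and Lemma 4 apply.** The disc $D$ is a CW complex with vertices $1,q,p$; edges $\partial D\setminus\{1\}$, $(\frac12,1)$, $(-\frac12,\frac12)$; and one 2-cell $\operatorname{int}D\setminus[-\frac12,1)$, whose characteristic map is that of the disc cut open along the slit $[-\frac12,1]$. Identifying the vertices $p_j,q_j$ of $Y_j$ gives $Z'_j$ ($j<N$). Since $\partial D_{j+1}$ is the closed edge $\ell_j$ with its vertex, $Y_{j+1}$ arises from $Z'_j$ by adding the vertices $p_{j+1},q_{j+1}$, the other two edges of $D_{j+1}$ and its 2-cell.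 By induction all $Y_j$ and $Z'_j$ are finite CW complexes. The arc $a_j$ is a subcomplex of $Y_j$, and $D_{j+1}$ embeds as a subcomplex of $Y_{j+1}$.

**Step 2: $Y_j$ is contractible.** $Y_1$ is a disc. If $Y_j$ is contractible ($j<N$), then, as $D_{j+1}\subset Y_{j+1}$ and $a_j\subset Y_j$ are contractible subcomplexes, (F5) gives
$$Y_{j+1}\simeq Y_{j+1}/D_{j+1}\cong Z'_j/\ell_j\cong Y_j/a_j\simeq Y_j.$$

**Step 3: a contraction $H$ that climbs at most one stage.** We construct a continuous $H:Z'\times[0,1]\to Z'$ with $H_0=\mathrm{id}$, $H_1\equiv v$, $H(v,\cdot)\equiv v$ and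
$$H(Z'_j\times[0,1])\subset Z'_{j+1}\qquad(0\le j\le N-1),$$
successively on $Z'_j\times[0,1]$.

* $j=0$: the prescribed map on $Z'_0\times\{0,1\}\cup\{v\}\times[0,1]$ has values in $Z'_0\subset Y_1$. Extend it to $Z'_0\times[0,1]\to Y_1$ by Lemma 4 and compose with $\sigma_1$, which is the identity on $Z'_0$.
* $1\le j\le N-1$: $H$ is prescribed on $Z'_j\times\{0,1\}\cup Z'_{j-1}\times[0,1]$ with values in $Z'_j\subset Y_{j+1}$, by the previous stage. Extend to $Z'_j\times[0,1]\to Y_{j+1}$ by Lemma 4 and compose with $\sigma_{j+1}$, which is the identity on $Z'_j$.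
* Finally, extend from $Z'\times\{0,1\}\cup Z'_{N-1}\times[0,1]$ to $Z'\times[0,1]\to Z'=Y_N$ by Lemma 4.

**Step 4: whisker and weight.** Let $Z=Z'\cup W$ with $W=[0,1]$, where $1\in W$ is glued to $v$. Let $b=0\in W$ and $Z_j=Z'_j\cup W$ ($0\le j\le N$). So $Z_N=Z$, a finite CW complex. Define a continuous $k:Z\to[0,r^{N-1}]$: on $W$, $k(t)=t$. On $D_j$ with $j<N$, $k$ is continuous with values in $[r^{j-1},r^j]$, equal to $r^{j-1}$ on $\partial D_j$ and to $r^j$ on $a_j$ (Urysohn; these closed sets are disjoint). On $D_N$, $k\equiv r^{N-1}$. This respects the gluing: $k=r^j$ on both $a_j$ and $\partial D_{j+1}$, and $k(v)=1$ from both sides. We record: $k(b)=0$; $k\le1$ on $Z_0$; $\max k=r^{N-1}$; $k\ge1$ on $Z'$; $k\le r^j$ on $Z'_j$; and $k\ge r^{j-1}$ on $Z'\setminus Z'_{j-1}$ for $j\ge1$.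

**Step 5: a contraction of $Z$ to $b$ that raises $k$ by a factor at most $r^2$.** Define $h:Z\times[0,1]\to Z$ by first contracting $Z'$ to $v$, then sliding down the whisker. For $\tau\le\frac12$: $h(z,\tau)=H(z,2\tau)$ on $Z'$ and $h(t,\tau)=t$ on $W$. For $\tau\ge\frac12$: $h(z,\tau)=2-2\tau\in W$ on $Z'$ and $h(t,\tau)=t(2-2\tau)$ on $W$. The formulas agree at $v$ (as $H(v,\cdot)\equiv v$) and at $\tau=\frac12$ (as $H_1\equiv v=1\in W$). So $h$ is continuous, with $h_0=\mathrm{id}$, $h_1\equiv b$, $h(b,\cdot)\equiv b$. In particular $Z$ is contractible. Moreover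
$$k(h(z,\tau))\le r^2k(z)\qquad(z\in Z,\ \tau\in[0,1]).\tag{4}$$
On $W$ this is clear, as $k$ does not increase. For $z\in Z'$ and $\tau\ge\frac12$ the left side is $\le1\le k(z)$. Let $z\in Z'$ and $\tau\le\frac12$.

* If $z\in Z'_0$, then $H(z,\cdot)\in Z'_1$ has $k\le r=rk(z)$.
* If $z\in Z'_j\setminus Z'_{j-1}$ with $1\le j\le N-1$, then $H(z,\cdot)\in Z'_{j+1}$, so $k(H(z,\cdot))\le r^{j+1}=r^2r^{j-1}\le r^2k(z)$.
* If $z\in Z'_N\setminus Z'_{N-1}$, then $k(z)=\max k$.

## A map fixing $Z_j$ must cover $Z_{j+1}$

**Lemma 8 (rigidity).** Let $0\le j\le N-1$ and let $f:Z\to Z$ be continuous with $f|_{Z_j}=\mathrm{id}$. Then $f(Z)\supset Z_{j+1}$.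

*Proof.* If $f$ misses a point of $D_{j+1}$, we construct a circle-valued map on the complement of that point which winds once around $\partial D_{j+1}$. Contractibility of $Z$ will contradict this.

**Step 1: choose the missed point.** Let $\pi:W\sqcup\bigsqcup D_i\to Z$ be the quotient map. Suppose $f(Z)\not\supset Z_{j+1}$. The set $O=Z\setminus f(Z)$ is open, disjoint from $Z_j=f(Z_j)$, and meets $Z_{j+1}\setminus Z_j\subset\pi(\operatorname{int}D_{j+1})$. So $\pi^{-1}(O)\cap\operatorname{int}D_{j+1}$ is nonempty and open. Pick $x$ in it with $x\notin a_{j+1}$. Then $\pi^{-1}(\pi(x))=\{x\}$ and $\pi(x)\notin f(Z)$.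

**Step 2: the circle-valued map.** We define $u:Z\setminus\{\pi(x)\}\to\mathbb T=\mathbb R/\mathbb Z$ by compatible continuous functions on the pieces.

* On $W$ and on $D_i$ with $i<j$: $u=0$.
* If $j\ge1$, on $D_j$: $u=\tilde u\bmod1$, where $\tilde u:D\to\mathbb R$ is continuous, $\tilde u=0$ on $\partial D$ and $\tilde u(a(\theta))=\theta$ (Tietze).
* On $D_{j+1}\setminus\{x\}$: let $c(e(\theta))=\theta\bmod1$ on $\partial D$ and let $R_x:D\setminus\{x\}\to\partial D$ be the radial retraction from $x$. If $j+1<N$, the map $c\circ R_x|_a$ on the arc $a\not\ni x$ lifts to a continuous $\Lambda:a\to\mathbb R$; let $\kappa:D\to\mathbb R$ be continuous with $\kappa=0$ on $\partial D$ and $\kappa=-\Lambda$ on $a$. If $j+1=N$, let $\kappa=0$. Put $u=c\circ R_x+\kappa\bmod1$.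
* On $D_i$ with $i>j+1$: $u=0$.

The correction $\kappa$ kills $u$ on $a_{j+1}$, so that $u$ can be continued by $0$ over the later discs. Compatibility:

* Along $\partial D_{j+1}$ we have $u(e_{j+1}(\theta))=\theta$. This agrees with $u(a_j(\theta))=\theta$ if $j\ge1$, and with $u=0$ on $W$ at $v=e_1(0)$ if $j=0$.
* If $j\ge1$, then $u(p_j)=u(q_j)=0$ in $\mathbb T$, and $u=0$ on $\partial D_j$, matching the value $0$ on $D_{j-1}$ (if $j\ge2$) or on $W$ at $v$ (if $j=1$).
* If $j+1<N$, then $u=0$ on $a_{j+1}$, matching $u=0$ on $D_{j+2}$ and giving $u(p_{j+1})=u(q_{j+1})$.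
* All remaining values are $0$.

Since $\pi$ restricted to the saturated open set $\pi^{-1}(Z\setminus\{\pi(x)\})$ is a quotient map, $u$ is continuous.

**Step 3: contradiction.** The map $u\circ f:Z\to\mathbb T$ is defined because $f$ misses $\pi(x)$, and it is null-homotopic because $Z$ is contractible. Let $\omega(\theta)=\pi(e_{j+1}(\theta))$, a loop in $Z_j$ (it is $Z'_0$ if $j=0$ and $\ell_j$ if $j\ge1$). Then $uf\omega(\theta)=u\omega(\theta)=\theta$, so $\mathrm{id}_{\mathbb T}$ would be null-homotopic, a contradiction. $\square$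

## $P_N$ lifts with constant $r^2(1+\varepsilon)$

Let $K_N=K(Z)$ and $P_N=P(Z,k)$ for the tower $Z$ with parameters $r,N$; here $M=r^{N-1}$ in (1).

**Lemma 9.** If $L$ is compact Hausdorff and $L_0\subset L$ is closed, every continuous $\varphi:L_0\to K_N$ extends to a continuous $\Phi:L\to K_N$.

*Proof.* $Z$ is a contractible finite CW complex, so Lemma 4, applied in each coordinate, extends $\varphi$ to a map $L\to Z^{\mathbb N}$. It suffices to give a retraction $R:Z^{\mathbb N}\to K_N$, i.e. a continuous way to push all coordinates but the "largest" to $b$. Let $d$ be a metric on $Z$ and $\delta_n(z)=2^{-n}d(z_n,b)$. The function $m_n=\sup_{m\ne n}\delta_m$ is continuous on $Z^{\mathbb N}$: since $0\le\delta_m\le2^{-m}\operatorname{diam}Z$, it is the uniform limit of $\max_{m\le m_0,\,m\ne n}\delta_m$ as $m_0\to\infty$. Put $R(z)_n=b$ if $z_n=b$, and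
$$R(z)_n=h\big(z_n,\min(1,m_n(z)/\delta_n(z))\big)\quad\text{otherwise.}$$
Continuity of $R(\cdot)_n$ is clear at points with $z_n\ne b$. At points with $z_n=b$ it follows because $h(z',\tau)\to b$ uniformly in $\tau$ as $z'\to b$ (by $h(b,\cdot)\equiv b$ and compactness of $[0,1]$). At most one $n$ has $\delta_n>m_n$. For every other $n$, either $z_n=b$ or the time is $1$, so $R(z)_n=b$. Thus $R(z)\in K_N$. If $z\in K_N$ and $z_n\ne b$, then $m_n(z)=0$ and $R(z)_n=h_0(z_n)=z_n$. So $R(z)=z$. $\square$

**Proposition 10.** $P_N$ is $r^2(1+\varepsilon)$-liftable for every $\varepsilon\in(0,1)$.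

*Proof.* **Step 1: localize and extend.** Let $T:P_N\to X/J$ be a lattice homomorphism with $\|T\|=1$. Then $T1\ne0$, because $|Tf|\le\|f\|_\infty T1$. As $\|T1\|\le1$, choose $y\in X_+$ with $Qy=T1$ and $\|y\|\le1+\varepsilon$. Let $L,L_0,\iota,\varphi$ be as in Lemma 5, and let $\Phi:L\to K_N$ extend $\varphi$ (Lemma 9). Put $\Phi_n=\pi_n\Phi$ and $G_n=k_n\circ\Phi=k\circ\Phi_n$. By Lemma 5(b), $f\mapsto\iota(f\circ\Phi)$ lifts $T$ already, and by (2) its norm is controlled by $\|y\|$ and the $\|\iota G_n\|$. But we only know that $Q\iota G_n=Tk_n$ has norm at most $1$; $\iota G_n$ itself may be large away from $L_0$.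

**Step 2: locate the excess of $G_n$.** There is $w\in J$ (depending on $n$) with $\|\iota G_n+w\|\le1+\varepsilon/2$. The element $\iota G_n\wedge|w|$ lies in $J\cap I_y$, so it equals $\iota\zeta_n$ with $0\le\zeta_n\le G_n$, and $\zeta_n=0$ on $L_0$ by Lemma 5(a). As
$$\iota(G_n-\zeta_n)=(\iota G_n-|w|)^+\le|\iota G_n+w|,$$
we get $\|\iota(G_n-\zeta_n)\|\le1+\varepsilon/2$. So $\zeta_n$ is the excess, and it vanishes on $L_0$.

**Step 3: why a scalar cutoff is not enough.** Let $\eta=\varepsilon/(2(1+\varepsilon))$ and $V_n=\{\zeta_n<\eta\}$, an open neighborhood of $L_0$. As in Theorem 2 one would like to take $\iota(\chi\cdot(f\circ\Phi))$ with a single $\chi$ supported where every excess is small. For finitely many weights this would work, and even give norm $\le1+\varepsilon$: with $\chi=0$ off a finite intersection of the $V_n$, we have $\chi G_n\le G_n-\zeta_n+\eta$. But $\bigcap_nV_n$ over all $n$ need not be a neighborhood of $L_0$. Instead we switch off the coordinates one at a time, by moving $\Phi_n$ to $b$ along $h$.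

**Step 4: the lift.** Let $\chi_n:L\to[0,1]$ be continuous with $\chi_n=1$ on $L_0$ and $\chi_n=0$ off $V_n$. Define
$$\psi_n(l)=h(\Phi_n(l),1-\chi_n(l)),\qquad\psi=(\psi_n)_n.$$
Since $h(b,\cdot)\equiv b$, $\psi$ maps $L$ continuously into $K_N$. As $h_0=\mathrm{id}$, $\psi=\varphi$ on $L_0$. Put $\hat Tf=\iota(f\circ\psi)$. This is a lattice homomorphism, and $Q\hat T=T$ by Lemma 5(b).

**Step 5: the norm.** First, $\|\hat T1\|=\|y\|\le1+\varepsilon$. Off $V_n$ we have $\psi_n=h_1(\Phi_n)=b$, so $k_n\circ\psi=k\circ\psi_n=0$ there. On $V_n$, (4) gives $k_n\circ\psi\le r^2G_n\le r^2(G_n-\zeta_n+\eta)$. Hence $0\le k_n\circ\psi\le r^2(G_n-\zeta_n+\eta1)$ on all of $L$, and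
$$\|\hat Tk_n\|\le r^2\big(1+\tfrac\varepsilon2+\eta\|y\|\big)\le r^2(1+\varepsilon).$$
By (2), $\|\hat T\|\le r^2(1+\varepsilon)$. $\square$

## Climbing the tower: distance at least $r^{N-1}$

**Proposition 11.** If $E$ is isometrically projective and $U:P_N\to E$ is a surjective lattice isomorphism with $U$ and $U^{-1}$ bounded, then $\|U\|\,\|U^{-1}\|\ge r^{N-1}$.

*Proof.* **Step 1: transport the norm.** Let $\|f\|'=\|Uf\|_E$, $\alpha=1/\|U^{-1}\|$, $\beta=\|U\|$. So $\alpha\|f\|\le\|f\|'\le\beta\|f\|$, and $P'=(C(K_N),\|\cdot\|')$ is isometrically projective. With $\gamma'$ and $A_s=\{\gamma'\le s\}$ as in Lemma 7,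
$$\gamma/\beta\le\gamma'\le\gamma/\alpha.\tag{5}$$

**Step 2: iterate.** Fix $\delta>0$ and let $s_i=(1+i\delta/N)/\alpha$ for $0\le i\le N$. We show by induction on $i$ that *$j_n(Z_i)\subset A_{s_i}$ for all large $n$*.

For $i=0$: since $k\le1$ on $Z_0$, (3) gives $\gamma=1$ on $j_n(Z_0)$, so $\gamma'\le1/\alpha=s_0$ there, for all $n$.

Suppose it holds for some $i<N$. Since $P'$ is isometrically projective and $s_i<s_{i+1}$, Lemma 7 gives an open $O\supset A_{s_i}$ and a continuous $\psi:O\to A_{s_{i+1}}$ with $\psi=\mathrm{id}$ on $A_{s_i}$. Since $\bar b=j_n(b)\in A_{s_i}\subset O$, we have $Z^{(n)}\subset O$ for all large $n$. For large $n$, then, $f=\pi_n\circ\psi\circ j_n:Z\to Z$ is defined and continuous, and $f|_{Z_i}=\mathrm{id}$. By Lemma 8, $f(Z)\supset Z_{i+1}$. If $z\in Z_{i+1}\setminus\{b\}$ and $z=f(z')$, then $\psi(j_n(z'))\in K_N$ has $n$-th coordinate $z\ne b$, hence equals $j_n(z)$. So $j_n(z)\in A_{s_{i+1}}$. Also $j_n(b)=\bar b\in A_{s_i}\subset A_{s_{i+1}}$. This completes the induction.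

**Step 3: read off the top.** For $i=N$ and $n$ large, (5) gives $\gamma/\beta\le\gamma'\le(1+\delta)/\alpha$ on $Z^{(n)}$. By (3), $r^{N-1}=\max k\le(1+\delta)\beta/\alpha$. Let $\delta\to0$: $r^{N-1}\le\beta/\alpha=\|U\|\|U^{-1}\|$. $\square$

## Summing the towers: proof of Theorem 1

Given $\lambda>1$, choose $r>1$ and $\varepsilon\in(0,1)$ with $r^2(1+\varepsilon)\le\lambda$. Keep $r$ fixed, and let $P=\big(\bigoplus_{N\ge2}P_N\big)_{\ell_1}$. This is a separable Banach lattice, as each $P_N$ is.

Each $P_N$ is $\lambda$-liftable by Proposition 10, with the same $\lambda$ for all $N$. By Lemma 6(a), $P$ is $\lambda$-liftable, hence isomorphically projective.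

Suppose $U:P\to E$ is a lattice isomorphism, bounded with bounded inverse, and $E$ is isometrically projective. By Lemma 6(b), $U(P_N)$ is isometrically projective for each $N$. Proposition 11, applied to $U|_{P_N}:P_N\to U(P_N)$, gives $\|U\|\|U^{-1}\|\ge r^{N-1}$ for every $N\ge2$. Since $r>1$, this is impossible. So $P$ is not isomorphic to any isometrically projective Banach lattice, and the answer to the question is **no**. $\blacksquare$

## The exact distance of $P_N$

The bound $r^{N-1}$ is sharp, and the sup norm of Theorem 2 attains it.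

**Theorem 3.** For $r>1$ and $N\ge2$, $P_N$ is $r^2(1+\varepsilon)$-liftable for every $\varepsilon\in(0,1)$, and
$$\inf\{\|U\|\|U^{-1}\|:\ U:P_N\to E\text{ a lattice isomorphism},\ E\text{ isometrically projective}\}=r^{N-1},$$
with the infimum attained. Hence, even among separable lattices with a strong order unit that are $\lambda$-liftable for a fixed $\lambda>1$, the distance to the isometrically projective lattices is always finite but admits no uniform bound.

*Proof.* Liftability is Proposition 10, and the lower bound is Proposition 11. For the upper bound: if $K_N$ is contained in a compact Hausdorff space $L$, Lemma 9 extends $\mathrm{id}_{K_N}$ to a retraction $L\to K_N$. So $C(K_N)$ with the sup norm is isometrically projective by Theorem 2. By (1), the identity $U:P_N\to C(K_N)$ satisfies $\|U\|\le r^{N-1}$ and $\|U^{-1}\|\le1$. So $\|U\|\|U^{-1}\|\le r^{N-1}$, and the infimum is attained. For the last statement, choose $r>1$ and $\varepsilon\in(0,1)$ with $r^2(1+\varepsilon)\le\lambda$ and let $N\to\infty$; the function $1$ is a strong order unit of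 each $P_N$. Finiteness of the distance for every isomorphically projective lattice with a strong order unit is Theorem 2. $\square$
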